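\title{Orthogonal Drawings of Ternary Trees with Sublinear Width and Height}

\begin{abstract}
We show that every $n$-node ternary tree has a planar straight-line orthogonal grid drawing whose width and height are both at most $72\,n^{(1+p)/2}$, where $p=\log_3 2$; the exponent is less than $0.8155$. More generally, for every real $W$ with $n^p\le W\le n$ there is such a drawing of width at most $36\,W$ and height at most $72\,n^{1+p}/W$. The construction works at two scales: the tree is cut into clusters, each cluster is drawn narrow and tall, and the tree of clusters is drawn wide and short.
\end{abstract}

\section{Introduction}

A \emph{planar straight-line orthogonal drawing} of a graph places the vertices at distinct points of the plane with integer coordinates and draws every edge as a horizontal or vertical segment between its end-vertices, so that two edges share at most a common end-vertex and no edge passes through a vertex other than its own end-vertices. We say \emph{drawing} for short. The lines $x=i$ and $y=i$, for integers $i$, are the grid \emph{columns} and \emph{rows}. The \emph{width} and the \emph{height} of a drawing are the numbers of columns and rows that meet it, and its \emph{area} is width times height.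

A \emph{rooted tree} is a tree with a distinguished node, the root. The \emph{parent} of a node $s$ other than the root is the neighbor of $s$ on the path from $s$ to the root; all other neighbors of a node are its \emph{children}. A vertex of a drawing has at most one edge in each of the four directions, so only graphs of maximum degree at most $4$ can be drawn. A \emph{ternary tree} is a rooted tree in which every node has at most $3$ children; thus the root has degree at most $3$ and every other node has degree at most $4$. It is \emph{complete} if every non-leaf node has exactly $3$ children and all leaves have the same distance from the root.

Two bounds cost nothing. The $n$ vertices occupy distinct grid points, so the area is at least $n$ and the larger of width and height is at least $\sqrt n$. Conversely, if we replace every $x$-coordinate by its rank among the $x$-coordinates of the vertices, and likewise for $y$, then all the order relations that decide whether two axis-parallel segments meet are preserved; so any drawing can be compressed to width and height at most $n$. It is known that every $n$-node ternary tree has a drawing of sub-quadratic area. This makes one of the two dimensions $o(n)$, but leaves the other free to be linear. It is also known that every drawing of an $n$-node complete ternary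 tree has both width and height in $\Omega(n^{\log_3\phi})$, where $\phi=(1+\sqrt5)/2$. So neither dimension can be made very small in general; but $\phi^2=\phi+1<3$ gives $\log_3\phi<\frac12$, and this bound is no obstacle to making both dimensions sublinear. The following question comes from the paper of Covella, Frati and Patrignani~\cite{CFP}.

\medskip
\noindent\textbf{Question.} \emph{Is there a function $g(n)\in o(n)$ such that, for every $n$, every $n$-node ternary tree has a drawing whose width and height are both at most $g(n)$?}
\medskip

The answer is yes. Throughout the paper
\[
p=\log_3 2\approx 0.631,\qquad\text{so that } 3^p=2 \text{ and } 0<p<1 .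
\]

\begin{theorem}\label{thm:main}
Every $n$-node ternary tree has a drawing whose width and height are both at most $72\,n^{(1+p)/2}$.
\end{theorem}

Thus one may take $g(n)=72\,n^{(1+p)/2}=O(n^{0.8155})$. We do not claim that the exponent $(1+p)/2$ is optimal. Theorem~\ref{thm:main} is one point of a trade-off. Say that a vertex of a drawing has a \emph{free ray} in one of the directions up, down, left, right if the ray from the vertex in that direction meets the drawing only at that vertex.

\begin{theorem}\label{thm:tradeoff}
For every $n\ge1$, every real $W$ with $n^p\le W\le n$, and every $n$-node ternary tree, there is a drawing with width at most $36\,W$ and height at most $72\,n^{1+p}/W$ in which the root has a free upward ray. The width and height bounds also hold for every $n$-node (unrooted) tree of maximum degree at most $4$.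
\end{theorem}

The value $W=n^{(1+p)/2}$ lies in $[n^p,n]$ and satisfies $n^{1+p}/W=W$, so Theorem~\ref{thm:tradeoff} implies Theorem~\ref{thm:main}. The product of the two bounds in Theorem~\ref{thm:tradeoff} does not depend on $W$: the theorem trades width for height under a fixed area bound $O(n^{1+p})$. The rest of the paper proves Theorem~\ref{thm:tradeoff}.

\section{The idea: folding, and two scales}\label{sec:idea}

The natural way to draw a tree with a long path is to lay the path on a row and to hang the remaining subtrees above and below it. The width is then at least the length of the path. One may suspect that degree $4$ forces this: a path node with two further subtrees uses all four directions, so if the path turns there, one subtree is pushed straight ahead and the other backward from the new direction. The following example shows that turning is nevertheless cheap if it is done rarely and in the right pattern.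

\begin{example}\label{ex:cat}
Let $T$ be the \emph{caterpillar} that consists of a path $w_1,\dots,w_N$, rooted at $w_1$, with two leaves attached to each $w_i$; it has $n=3N$ nodes. With the path on a row, the drawing has $N$ columns and $3$ rows. Now let $N=st$ with $s\ge2$ and cut the path into $t$ segments of $s$ nodes. Draw a segment downward on a column. Its inner nodes send their leaves left and right; its first node sends them right and up, and its last node left and down. The segment takes $3$ columns and $s+2$ rows, its first node has a free leftward ray, and its last node has a free rightward ray. Place the segments side by side, reflecting every second one in a horizontal line, and join consecutive segments along the free rays (Figure~\ref{fig:cat}). The result has $3t$ columns and $s+2$ rows. For $s=t$ both are $O(\sqrt n)$. The reflections are essential: without them each segment starts $s-1$ rows lower than the one before, and the height exceeds $t(s-1)\ge N/2$.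
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\draw[gray!30,very thin] (0,-1) grid (8,4);
\draw[very thick] (1,3)--(1,0)--(4,0)--(4,3)--(7,3)--(7,0);
\foreach \c in {1,4,7} {
  \foreach \r in {1,2} {
    \draw (\c-1,\r)--(\c+1,\r);
    \draw[fill=white] (\c-1,\r) circle (0.11);
    \draw[fill=white] (\c+1,\r) circle (0.11); }
  \draw (\c,3)--(\c,4); \draw[fill=white] (\c,4) circle (0.11);
  \draw (\c,0)--(\c,-1); \draw[fill=white] (\c,-1) circle (0.11); }
\foreach \a/\b/\r in {1/2/3,1/0/0,4/5/0,4/3/3,7/8/3,7/6/0} {
  \draw (\a,\r)--(\b,\r); \draw[fill=white] (\b,\r) circle (0.11); }
\foreach \c in {1,4,7} { \foreach \r in {0,1,2,3} { \fill (\c,\r) circle (0.14); } }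
\node[left] at (1,3) {$w_1$};
\end{tikzpicture}
\caption{A path of $12$ nodes (black), each with two leaves (white), folded into three vertical segments of four nodes. The middle segment is the mirror image of the outer ones, so all three fit into the same six rows.}
\label{fig:cat}
\end{figure}

In a general tree the leaves of the caterpillar are replaced by subtrees, and the tree also branches into large parts. The basic tool (Sections~\ref{sec:spines} and~\ref{sec:flat}) is a drawing of an arbitrary $k$-node ternary tree with at most $k$ columns and $O(k^p)$ rows, and its rotation with $O(k^p)$ columns and at most $k$ rows. Suppose that the tree is cut into $O(n/m)$ clusters of $O(m)$ nodes. Draw each cluster in the second shape, with $O(m^p)$ columns and $O(m)$ rows, and arrange the clusters in the first shape, with $O(n/m)$ cluster-widths and $O((n/m)^p)$ cluster-heights. The dimensions multiply: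
\[
\text{width}=O\Big(\frac nm\cdot m^p\Big)=O(n\,m^{p-1}),\qquad
\text{height}=O\Big(\Big(\frac nm\Big)^{p} m\Big)=O(n^p m^{1-p}).
\]
Each dimension is linear at one scale only, and for $m=\sqrt n$ both are $O(n^{(1+p)/2})$.

A cluster, however, is not a point, and three things must be arranged. The edges that leave a cluster start at vertices inside its drawing and need free rays to get out, so there must be few of them (Section~\ref{sec:clusters}). The cluster must have a narrow drawing with these rays (Section~\ref{sec:tall}). Finally, a path enters and leaves a cluster on different rows while the edges between clusters are straight, so the path drifts vertically and has to be steered, as in Example~\ref{ex:cat} (Section~\ref{sec:band}).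

\section{Heavy paths and the exponent $\log_3 2$}\label{sec:spines}

We write $|X|$ for the number of nodes of a tree $X$, and $X(v)$ for the subtree that consists of the node $v$ and its descendants. It is convenient to allow the empty tree, which has no nodes and occupies no rows or columns.

Let $X$ be a ternary tree with root $r$. At each node $v$, order the children by the sizes of their subtrees, largest first and ties broken arbitrarily, and call them the \emph{first}, \emph{second} and \emph{third} child of $v$. Let $s_1(v)\ge s_2(v)\ge s_3(v)$ be these sizes, with $0$ for a missing child. The \emph{heavy path} from a node starts at that node and repeatedly moves to the first child until it reaches a leaf.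

We shall lay a path $Z$ through $r$ on one row and hang the rest of $X$ below and above it. The root must keep one direction free for the edge to a future parent. If this direction lies along the row, then $Z$ can leave $r$ on one side only; if it is perpendicular to the row, then $Z$ can leave $r$ on both sides, but only one subtree can be hung at $r$. This gives two kinds of \emph{spine}.
\begin{itemize}
\item The \emph{one-sided spine} is the heavy path from $r$, in its natural order.
\item The \emph{two-sided spine} is the path formed by the heavy path from the second child of $r$ in reverse order, then $r$, then the heavy path from the first child of $r$ (a missing child contributes nothing).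
\end{itemize}
For a node $v$ of a spine $Z$, let $D(v)$ and $U(v)$ be the subtrees of the second and the third child of $v$, with one exception: at the root of a two-sided spine, $D(r)$ is the subtree of the third child and $U(r)$ is empty. The tree $D(v)$ will be hung down from $v$, and $U(v)$ up. The sets $\{v\}\cup D(v)\cup U(v)$, for $v\in Z$, partition the nodes of $X$. Put
\[
x=\max_{v\in Z}|D(v)|,\qquad y=\max_{v\in Z}|U(v)| .
\]
If a tree with $j$ nodes can be drawn in $h(j)$ rows, with $h$ increasing, then the layout just sketched needs $h(x)+h(y)+1$ rows. We shall see that $x+y\le\frac23|X|$. For concave $h$ the worst case allowed by this inequality is $x=y=|X|/3$, and the recurrence $h(k)=2h(k/3)+1$ with $h(1)=1$ is solved by $2k^p-1$, because $3^p=2$. So we define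
\[
h(0)=0,\qquad h(j)=2j^p-1\quad\text{for integers } j\ge1 .
\]
The function $h$ is increasing and $h(1)=1$.

\begin{lemma}\label{lem:spine}
Let $X$ be a ternary tree with $k\ge1$ nodes, let $Z$ be its one-sided or its two-sided spine, and let $x,y$ be as above. Then $h(x)+h(y)+1\le h(k)$.
\end{lemma}

\begin{proof}
We have $x\ge y$ because $|D(v)|\ge|U(v)|$ for every $v\in Z$. We first prove that
\begin{equation}\label{eq:alt}
2x+1\le k,\qquad\text{and}\qquad 2x+y\le k\ \text{ or }\ x+3y\le k .
\end{equation}
If $Z$ is two-sided and $x=s_3(r)$, then all three child subtrees of $r$ have at least $x$ nodes, so $k\ge3x+1$, and this is at least $2x+1$ and at least $2x+y$.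

In all other cases there are nodes $u,v\in Z$ with $x=s_2(u)$ and $y=s_3(v)$, both different from $r$ if $Z$ is two-sided. The first two child subtrees of $u$ have at least $x$ nodes each, so $k\ge|X(u)|\ge2x+1$. All three child subtrees of $v$ have at least $y$ nodes. There are three possible positions.
\begin{itemize}
\item $v=u$, or $v$ is a proper ancestor of $u$. In the latter case $u$ lies in the first child subtree of $v$, since both lie on one heavy path. Either way the third child subtree of $v$ is disjoint from the first two child subtrees of $u$, and $k\ge2x+y$.
\item $v$ is a proper descendant of $u$. Then $v$ lies in the first child subtree of $u$, so the second child subtree of $u$ is disjoint from the three child subtrees of $v$, and $k\ge x+3y$.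
\item $u$ and $v$ lie on the two different heavy paths of a two-sided spine. Then $X(u)$ and $X(v)$ are disjoint, and $k\ge2x+3y\ge 2x+y$.
\end{itemize}
This proves~\eqref{eq:alt}. Both alternatives give $3(x+y)\le2k$: in the first, $3(x+y)\le4x+2y\le2k$ since $y\le x$; in the second, $3(x+y)=2x+(x+3y)\le2k$.

Now let $a,b\ge1$ be integers with $3(a+b)\le2k$. The function $t\mapsto t^p$ is concave and increasing on $[0,\infty)$, so $a^p+b^p\le2\big(\frac{a+b}2\big)^p\le2(k/3)^p=k^p$, and therefore
\begin{equation}\label{eq:h}
h(a)+h(b)+1=2(a^p+b^p)-1\le2k^p-1=h(k).
\end{equation}
If $y\ge1$, take $a=x$ and $b=y$. If $y=0$ and $x\ge1$, then $3(x+1)\le4x+2\le2k$, so \eqref{eq:h} holds with $a=x$ and $b=1$, and $h(0)\le h(1)$ gives the claim. If $x=y=0$, the claim is $1\le h(k)$.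
\end{proof}

The choice of the largest children is what keeps $x$ below $k/2$. If, in the caterpillar of Example~\ref{ex:cat}, the path through the root went to its two leaves, the hung subtree would have $k-3$ nodes, and repeating this choice would cost one row for every three nodes.

\section{Flat and tall drawings}\label{sec:flat}

Reflecting a drawing in a horizontal or vertical line gives a drawing of the same dimensions; rotating it by $90^\circ$ exchanges width and height. The \emph{box} of a drawing is the smallest axis-parallel rectangle that contains it. A drawing of a tree is connected, so its width and height are the numbers of columns and rows that meet its box.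

All constructions use one operation. Let a tree $X$ be drawn with a free upward ray from its root $u$, and let $w$ be a vertex outside $X$ that is already placed. To \emph{hang $X$ below $w$} is to translate the drawing so that $u$ lies in the column of $w$ and the box lies strictly below the row of $w$, at a distance of our choice, and to join $w$ to $u$ by a vertical edge. Inside the box this edge follows the free ray, so it meets the drawing of $X$ only at $u$. Hanging $X$ above, to the left of, or to the right of $w$ is defined in the same way and requires a free downward, rightward, or leftward ray. Hanging the empty tree does nothing.

Call a drawing of a tree $X$ \emph{flat} if it has at most $|X|$ columns and at most $h(|X|)$ rows, and \emph{tall} if it has at most $h(|X|)$ columns and at most $|X|$ rows. Where a folded path turns, a subtree has to be attached along the long direction of its drawing; elsewhere it is attached across it. So we need free rays in all directions.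

\begin{lemma}\label{lem:flat}
For every nonempty ternary tree $X$ and each of the four directions, $X$ has a flat drawing and a tall drawing in which the root has a free ray in that direction.
\end{lemma}

\begin{proof}
Rotation by $90^\circ$ exchanges flat and tall, so it suffices to find flat drawings; by reflection, it suffices to treat the directions up and left. We use induction on $k=|X|$. Let $Z$ be the two-sided spine if the direction is up, and the one-sided spine if it is left.

For each $v\in Z$, draw $\{v\}\cup D(v)\cup U(v)$ as follows. Put $v$ in row $0$. The trees $D(v)$ and $U(v)$ have fewer than $k$ nodes, so by induction those that are nonempty have flat drawings with a free upward and a free downward ray from the root, respectively. Hang $D(v)$ below $v$ with row $-1$ as the top row of its box, and $U(v)$ above $v$ with row $1$ as the bottom row of its box. Both boxes meet the column of $v$, so the columns used form an interval of at most $1+|D(v)|+|U(v)|$ columns, the \emph{block} of $v$. Translate these partial drawings horizontally so that the blocks are disjoint, leave no gaps, and follow the order of $Z$ from left to right. Draw the edges of $Z$ on row $0$.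

The drawing is planar: different blocks share no column, the two boxes of a block lie on different sides of row $0$ and are joined to $v$ along their free rays, and row $0$ contains only the path $Z$. The number of columns is at most $\sum_{v\in Z}(1+|D(v)|+|U(v)|)=k$. All boxes below row $0$ start at row $-1$ and have at most $h(x)$ rows, and all boxes above start at row $1$ and have at most $h(y)$ rows, so there are at most $h(x)+h(y)+1\le h(k)$ rows by Lemma~\ref{lem:spine}. If $Z$ is two-sided, then $U(r)$ is empty and the column of $r$ belongs to no other block, so the upward ray from $r$ is free. If $Z$ is one-sided, then $r$ is the leftmost point of the drawing on row $0$, so the leftward ray is free.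
\end{proof}

The bound of three children at the root is used here: a root with four edges has no free ray. Up to the constants, Lemma~\ref{lem:flat} gives the extreme cases $W=n$ and $W=n^p$ of Theorem~\ref{thm:tradeoff}.

\section{Cutting the tree into clusters}\label{sec:clusters}

Fix a ternary tree $T$ with $n$ nodes and an integer $m$ with $1\le m\le n$. We want $O(n/m)$ connected clusters of $O(m)$ nodes with few outgoing edges. The following partition achieves the most one could ask: a cluster with more than one node has at most one edge to a cluster below it, and all branching between clusters happens at single vertices, where every direction is unobstructed.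

The \emph{core} of $T$ is $K=\{v:|T(v)|\ge m\}$. It contains the root because $m\le n$, and it contains the parent of each of its other nodes, so it is a rooted tree. A \emph{light subtree} is a subtree $T(v)$ with $v\notin K$ and the parent of $v$ in $K$; it has at most $m-1$ nodes, and every node outside $K$ lies in exactly one light subtree. A node of $K$ is a \emph{core leaf}, a \emph{chain node} or a \emph{branching node} according to whether it has no child, exactly one child, or at least two children in $K$. A chain node has at most two light subtrees below it, and a branching node at most one.

The chain nodes form maximal downward paths, the \emph{chains}. The \emph{weight} $\omega(w)$ of a chain node $w$ is $1$ plus the sizes of its light subtrees, so $\omega(w)\le2m-1$. Cut each chain greedily from top to bottom into \emph{segments} of total weight at most $2m$: a segment ends only when the chain ends or when the next node would raise the weight above $2m$. The threshold $2m$ is chosen so that every single chain node fits. The \emph{clusters} are the following node sets.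
\begin{itemize}
\item A \emph{branch cluster} is a single branching node. It is both the \emph{entry} and the \emph{exit} of the cluster.
\item A \emph{segment cluster} is a segment $w_1,\dots,w_j$, listed from top to bottom, with all its light subtrees. Its entry is $w_1$ and its exit is $w_j$.
\item A \emph{leaf cluster} is a subtree $T(w)$, where $w$ is a core leaf or a child outside $K$ of a branching node. Its entry is $w$.
\end{itemize}
For the caterpillar of Example~\ref{ex:cat} and $m\ge2$, the core is an initial part of the path, every chain node has weight $3$, all segments except possibly the last have $\lfloor2m/3\rfloor$ path nodes, and the end of the path lies in a single leaf cluster.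

\begin{lemma}\label{lem:clusters}
The clusters partition the nodes of $T$, and each induces a subtree of $T$ whose top node is its entry. Contracting every cluster to a node gives a ternary tree $M$, rooted at the cluster whose entry is the root of $T$, with these properties.
\begin{itemize}
\item[(a)] In $M$, a branch cluster has two or three children, a segment cluster has exactly one, and a leaf cluster has none. The edge of $T$ between a cluster and a child cluster joins the exit of the former to the entry of the latter.
\item[(b)] A segment cluster has at most $2m$ nodes and a leaf cluster has at most $3m-2$ nodes.
\item[(c)] $|M|\le6n/m$.
\end{itemize}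
\end{lemma}

\begin{proof}
A node of $K$ lies in exactly one cluster, determined by its type. A light subtree lies in the cluster of its parent node if that is a core leaf or a chain node, and is itself a leaf cluster if that is a branching node. So the clusters partition $T$; by definition they are connected with the entry on top, and contracting them gives a rooted tree $M$.

(a) Every node of a cluster other than the entry has its parent in the same cluster, so an edge that goes down from one cluster to another ends at an entry. No edge goes down from a leaf cluster. In a segment cluster, the children of $w_i$ are $w_{i+1}$ and roots of light subtrees if $i<j$, so the only edge going down out of the cluster joins $w_j$ to its child in $K$. All two or three children of a branching node lie in other clusters.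

(b) The size of a segment cluster is the weight of the segment. In a leaf cluster $T(w)$, the children of $w$ are outside $K$, so $|T(w)|\le1+3(m-1)$.

(c) Let $\ell\ge1$ be the number of core leaves and $b$ the number of branching nodes. The subtrees of $T$ at the core leaves are disjoint and have at least $m$ nodes each, so $\ell\le n/m$. If $c(v)$ is the number of children of $v$ in $K$, then $\sum_{v\in K}c(v)=|K|-1$, that is, $\sum_{v\in K}(c(v)-1)=-1$. Core leaves contribute $-1$ to this sum, chain nodes $0$, and branching nodes at least $1$, so $b\le\ell-1$. Hence there are at most $\ell-1$ branch clusters and at most $\ell+(\ell-1)$ leaf clusters.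

The child in $K$ of the bottom node of a chain is a core leaf or a branching node, and different chains give different such nodes, so there are at most $2\ell-1$ chains. Consider a chain of total weight $S$ with $s$ segments. By the greedy rule, two consecutive segments weigh more than $2m$ together; pairing the segments gives $2m\lfloor s/2\rfloor\le S$, and so $s\le2\lfloor s/2\rfloor+1\le S/m+1$. The weights of all chains add up to at most $n$, so there are at most $n/m+2\ell-1$ segment clusters. Altogether
\[
|M|\le(\ell-1)+(2\ell-1)+\Big(\frac nm+2\ell-1\Big)\le5\ell+\frac nm\le\frac{6n}m .\qedhere
\]
\end{proof}

\section{Narrow drawings of clusters}\label{sec:tall}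

Put $f=h(m)\ge1$. In the final drawing, the clusters along a spine of $M$ are joined by horizontal edges, while the first cluster of a hung part is reached by a vertical edge. A segment cluster therefore needs a free horizontal ray at its exit, and at its entry a free ray that is horizontal or vertical according to its role. A tall drawing from Lemma~\ref{lem:flat} supplies only one ray; this is enough for leaf clusters, but segment clusters need the construction of Example~\ref{ex:cat}, with tall drawings of light subtrees in place of leaves.

\begin{lemma}\label{lem:tall}
\begin{itemize}
\item[(a)] For each of the four directions, a leaf cluster has a drawing with at most $3f$ columns and at most $3m-2$ rows in which the entry has a free ray in that direction.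
\item[(b)] A segment cluster with segment $w_1,\dots,w_j$ has two drawings, each with at most $3f$ columns, at most $2m$ rows and a free rightward ray from $w_j$: a \emph{left-entry drawing}, in which $w_1$ has a free leftward ray and the row of $w_j$ is at or below the row of $w_1$, and a \emph{top-entry drawing}, in which $w_1$ has a free upward ray.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Take a tall drawing from Lemma~\ref{lem:flat}. By Lemma~\ref{lem:clusters}(b) it has at most $3m-2$ rows and at most $h(3m)=4m^p-1=2f+1\le3f$ columns.

(b) The nodes $w_1,\dots,w_j$ go downward on column $0$. At each $w_i$ two directions are taken by the segment, the entry ray or the exit ray, and the at most two light subtrees are hung in the other two (Figure~\ref{fig:seg}):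
\begin{center}
\begin{tabular}{l|ccc}
 & $w_1$ & $w_i$, $1<i<j$ & $w_j$\\ \hline
left-entry, $j=1$ & up, down & & \\
left-entry, $j\ge2$ & right, up & left, right & left, down\\
top-entry, $j=1$ & left, down & & \\
top-entry, $j\ge2$ & left, right & left, right & left, down
\end{tabular}
\end{center}
For each light subtree take a tall drawing with a free ray from its root toward $w_i$. It has at most $h(m-1)\le f$ columns and at most as many rows as nodes.

For each $i$, draw $w_i$ with its light subtrees as follows. A left box has column $-1$ as its rightmost column, and a right box has column $1$ as its leftmost column; these boxes meet the row of $w_i$ and may extend above and below it. An upper box starts in the row just above all rows used by $w_i$ and its left and right boxes, and a lower box just below them. The edge from $w_i$ to an upper or lower box runs in column $0$, which left and right boxes avoid, so this partial drawing is planar. The rows used form an interval, the \emph{strip} of $w_i$, and each of them is the row of $w_i$ or a row of one of the boxes; so the strip has at most $\omega(w_i)$ rows. Stack the strips from top to bottom without gaps and draw the edges $w_iw_{i+1}$ on column $0$.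

Different strips share no row. Between $w_i$ and $w_{i+1}$, column $0$ meets no box, because an upper box occurs only at $w_1$ and a lower box only at $w_j$. So the drawing is planar. It has at most $\sum_i\omega(w_i)\le2m$ rows. Left boxes lie in columns $-f,\dots,-1$ and right boxes in columns $1,\dots,f$; upper and lower boxes meet column $0$ and have at most $f$ columns, so they lie in columns $-f+1,\dots,f-1$. In total there are at most $2f+1\le3f$ columns.

The row of $w_i$ meets, besides $w_i$, only the left and right boxes of $w_i$ and the edges to them. By the table, $w_j$ never has a right box, and in a left-entry drawing $w_1$ has no left box; this gives the two horizontal rays. In a top-entry drawing $w_1$ has no upper box and its strip is the top one, so column $0$ is empty above $w_1$.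
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \s in {0,5} {
\begin{scope}[xshift=\s cm]
\filldraw[fill=gray!15] (0.55,2.0) rectangle (1.35,2.9);
\filldraw[fill=gray!15] (-1.35,0.8) rectangle (-0.55,1.9);
\filldraw[fill=gray!15] (0.55,0.7) rectangle (1.35,1.6);
\filldraw[fill=gray!15] (-1.35,-0.3) rectangle (-0.55,0.6);
\filldraw[fill=gray!15] (-0.5,-1.3) rectangle (0.3,-0.4);
\draw[very thick] (0,2.4)--(0,0.1);
\draw (0,2.4)--(0.95,2.4) (-0.95,1.2)--(0.95,1.2) (0,0.1)--(-0.95,0.1) (0,0.1)--(0,-0.8);
\draw[dashed,->] (0,0.1)--(1.9,0.1);
\foreach \q in {(0.95,2.4),(-0.95,1.2),(0.95,1.2),(-0.95,0.1),(0,-0.8)} { \draw[fill=white] \q circle (0.06); }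
\foreach \i/\y in {1/2.4,2/1.2,3/0.1} {
  \fill (0,\y) circle (0.07);
  \node[above right,inner sep=2pt] at (0,\y) {\scriptsize $w_{\i}$}; }
\end{scope} }
\filldraw[fill=gray!15] (-0.3,3.0) rectangle (0.5,3.9);
\draw (0,2.4)--(0,3.4); \draw[fill=white] (0,3.4) circle (0.06);
\draw[dashed,->] (0,2.4)--(-1.9,2.4);
\filldraw[fill=gray!15] (3.65,2.0) rectangle (4.45,2.8);
\draw (5,2.4)--(4.05,2.4); \draw[fill=white] (4.05,2.4) circle (0.06);
\draw[dashed,->] (5,2.4)--(5,3.9);
\end{tikzpicture}
\caption{The left-entry drawing (left) and the top-entry drawing (right) of a segment $w_1,w_2,w_3$. Gray rectangles are the boxes of tall drawings of light subtrees, white dots are their roots, and dashed arrows are free rays. Each $w_i$ with its boxes has its own strip of rows.}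
\label{fig:seg}
\end{figure}

\section{Assembling the clusters in a band}\label{sec:band}

We now repeat the construction of Lemma~\ref{lem:flat} for the tree $M$. The single row that carried the spine becomes a \emph{band} of $8m+1$ rows, and the clusters of the spine must stay inside it. For a node $\mu$ of $M$, the clusters in $M(\mu)$ together form the subtree of $T$ rooted at the entry of $\mu$; we denote it by $T_\mu$.

\begin{lemma}\label{lem:band}
Let $\mu$ be a node of $M$ and $k=|M(\mu)|$. Then $T_\mu$ has a drawing with at most $3fk$ columns and at most $(8m+1)\,h(k)$ rows in which the entry of $\mu$ has a free upward ray.
\end{lemma}

\begin{proof}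
We use induction on $k$. Let $Z$ be the two-sided spine of the ternary tree $M(\mu)$, with $D(\nu)$, $U(\nu)$, $x$, $y$ as in Section~\ref{sec:spines}; sizes now count clusters. By Lemma~\ref{lem:clusters}(a), $D(\nu)$ and $U(\nu)$ are empty unless $\nu$ is a branch cluster, and each heavy path in $Z$ ends at its only leaf cluster. The band consists of rows $-4m,\dots,4m$. Every $\nu\in Z$ receives its own block of consecutive columns; the blocks leave no gaps and follow the order of $Z$ from left to right. See Figure~\ref{fig:band}.

\emph{The root $\mu$.} A branch cluster $\mu$ is a vertex, which we put in row $0$. If $\mu$ is a segment cluster, take its top-entry drawing with the exit in row $0$; it has at most $2m$ rows, so it lies in the band, and $Z$ continues only to the right. If $\mu$ is a leaf cluster, then $Z=\{\mu\}$; take the drawing of Lemma~\ref{lem:tall}(a) with a free upward ray and the entry in row $0$. It has fewer than $3m$ rows, so it lies in the band.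

\emph{The right path.} We place the clusters of the heavy path from the first child of $\mu$ one by one. The \emph{level} $\lambda$ is the row of the exit of the cluster placed last; the entry of the next cluster $\nu$ is put in row $\lambda$. At first $\lambda=0$, and we maintain $-2m\le\lambda\le2m$. We describe the step for $\lambda\le0$; for $\lambda>0$, exchange up and down.
\begin{itemize}
\item If $\nu$ is a branch cluster, its vertex goes to row $\lambda$ and the level does not change.
\item If $\nu$ is a segment cluster, take its left-entry drawing in the version, obtained by reflection in a horizontal line, whose exit is at or above its entry. It has at most $2m$ rows, one of which is row $\lambda$, so it lies between rows $\lambda-2m+1$ and $\lambda+2m-1$, inside the band. The new level $\lambda'$ satisfies $-2m\le\lambda\le\lambda'\le\lambda+2m-1<2m$.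
\item If $\nu$ is a leaf cluster, take the drawing of Lemma~\ref{lem:tall}(a) with a free leftward ray. It has $a$ rows above and $b$ rows below the entry, with $a+b\le3m-3$. Reflect it, if necessary, so that $a\ge b$. Then $b<3m/2$ and $a<3m$, so it lies between rows $\lambda-3m/2\ge-7m/2$ and $\lambda+3m\le3m$, inside the band. The path ends here.
\end{itemize}
The heavy path from the second child of $\mu$, which exists only if $\mu$ is a branch cluster, is placed by the same rules and reflected in a vertical line, so that it runs from $\mu$ to the left. Consecutive clusters of $Z$ are joined by a horizontal edge in the row of the current level.

\emph{Hung parts.} Let $\nu\in Z$ be a branch cluster. If $D(\nu)$ is nonempty, with root $\delta$, then $T_\delta$ has a drawing by induction. Hang it below the vertex $\nu$ with row $-4m-1$ as the top row of its box. Treat $U(\nu)$ in the same way, reflected in a horizontal line and hung above $\nu$ with row $4m+1$ as the bottom row of its box. The block of $\nu$ consists of the column of $\nu$ and the columns of these boxes; the block of a segment or leaf cluster consists of the columns of its drawing.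

\emph{Planarity.} Different blocks share no column, so it suffices to look at one block together with the parts of the horizontal spine edges that lie in it. In the block of a segment or leaf cluster, these edges follow the free rays of the entry and the exit. In the block of a branch cluster $\nu$, the band contains only the vertex $\nu$, horizontal edges from $\nu$ in its row, and vertical edges from $\nu$ in its column; the hung boxes lie outside the band, on different sides, and the vertical edges enter them along free rays.

\emph{Size.} The block of a segment or leaf cluster has at most $3f$ columns. The block of a branch cluster $\nu$ has at most $1+3f|D(\nu)|+3f|U(\nu)|$ columns, since both boxes meet the column of $\nu$. In every case the block of $\nu$ has at most $3f(1+|D(\nu)|+|U(\nu)|)$ columns, and these bounds add up to $3fk$. The boxes below the band have at most $(8m+1)h(x)$ rows and those above at most $(8m+1)h(y)$ rows, and all touch the band. By Lemma~\ref{lem:spine} the number of rows is at most $(8m+1)\big(h(x)+1+h(y)\big)\le(8m+1)h(k)$.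

\emph{The ray.} Nothing is hung above $\mu$, since $U(\mu)$ is empty. So the upward ray from the entry of $\mu$ is free within the block of $\mu$, by the choice of the drawing of $\mu$, and it meets no other block.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[dashed] (-3.1,1.5)--(8.6,1.5) (-3.1,-1.5)--(8.6,-1.5);
\draw[dotted] (-3.1,0)--(8.6,0);
\node[right] at (8.6,1.5) {\scriptsize $4m$};
\node[right] at (8.6,0) {\scriptsize $0$};
\node[right] at (8.6,-1.5) {\scriptsize $-4m$};
\filldraw[fill=gray!15] (-2.8,-0.4) rectangle (-1.8,1.0);
\filldraw[fill=gray!15] (1.6,-0.2) rectangle (2.6,0.9);
\filldraw[fill=gray!15] (5.8,-0.4) rectangle (6.8,0.9);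
\filldraw[fill=gray!15] (7.2,-0.6) rectangle (8.2,0.9);
\draw (-1.4,-2.6) rectangle (1.2,-1.65);
\draw (3.4,-2.6) rectangle (5.4,-1.65);
\draw (3.0,1.65) rectangle (4.8,2.4);
\draw[very thick] (-2.3,0)--(2.1,0)--(2.1,0.7)--(6.3,0.7)--(6.3,-0.2)--(7.7,-0.2);
\draw (0,0)--(0,-2.1) (4.2,2.0)--(4.2,-2.1);
\draw[dashed,->] (0,0)--(0,2.4);
\foreach \q in {(-2.3,0),(0,0),(2.1,0),(2.1,0.7),(4.2,0.7),(6.3,0.7),(6.3,-0.2),(7.7,-0.2)} { \fill \q circle (0.07); }
\foreach \q in {(0,-2.1),(4.2,-2.1),(4.2,2.0)} { \draw[fill=white] \q circle (0.07); }
\node[above right] at (0,0) {\scriptsize $\mu$};
\node[above right] at (4.2,0.7) {\scriptsize $\nu$};
\end{tikzpicture}
\caption{A spine of clusters (thick) inside the band of rows $-4m,\dots,4m$, not to scale. From left to right: a leaf cluster, the root $\mu$ (a single branching vertex), a segment cluster that moves the level up, a branching vertex $\nu$, a segment cluster that moves the level down, and a leaf cluster. White rectangles outside the band are parts drawn recursively. The dashed arrow is the free ray from $\mu$.}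
\label{fig:band}
\end{figure}

The vertical edges cross the band unhindered only because the block of a branch cluster is otherwise empty inside the band. This is the reason for making branching nodes clusters of their own.

\section{Choosing the cluster size}

\begin{proof}[Proof of Theorem~\ref{thm:tradeoff}]
Let $T$ be a ternary tree with $n$ nodes and let $1\le m\le n$ be an integer. Apply Lemma~\ref{lem:band} to the root of $M$. Its entry is the root of $T$, so we obtain a drawing of $T$ with a free upward ray from the root. By Lemma~\ref{lem:clusters}(c) and the bounds $h(j)\le2j^p$ and $8m+1\le9m$,
\[
\text{width}\le3\cdot2m^p\cdot\frac{6n}m=36\,n\,m^{p-1},\qquad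
\text{height}\le9m\cdot2\Big(\frac{6n}m\Big)^{p}=18\cdot6^p\,n^p\,m^{1-p}.
\]
Given $W$, let $m_0=(n/W)^{1/(1-p)}$, the solution of $n\,m_0^{\,p-1}=W$. The hypothesis on $W$ says exactly that $m_0$ is in the admissible range: $W\le n$ means $m_0\ge1$, and $W\ge n^p$ means $n/W\le n^{1-p}$, that is, $m_0\le n$. Let $m=\lceil m_0\rceil$. Then $1\le m\le n$ since $n$ is an integer, and $m_0\le m\le m_0+1\le2m_0$. As $p<1$,
\[
\text{width}\le36\,n\,m_0^{\,p-1}=36\,W,\qquad
\text{height}\le18\cdot6^p\,2^{1-p}\,n^p\,m_0^{1-p}=72\,\frac{n^{1+p}}W,
\]
where we used $6^p\,2^{1-p}=2\cdot3^p=4$ and $m_0^{1-p}=n/W$.

Finally, let $T$ be an unrooted tree of maximum degree at most $4$. If it has one vertex, it is a ternary tree. Otherwise root it at a vertex of degree $1$: the root has one child and every other node has at most three, so $T$ becomes a ternary tree, and the bounds apply.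
\end{proof}

\begin{thebibliography}{1}

\bibitem{CFP}
Barbara Covella, Fabrizio Frati and Maurizio Patrignani,
\emph{On the Area Requirements of Planar Straight-Line Orthogonal Drawings of Ternary Trees},
arXiv:1902.11044 (2019).

\end{thebibliography}
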